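\title{A torsion-free, finitely presented, residually finite group that is not virtually diffuse}

\begin{abstract}
An element $a$ of a finite subset $X$ of a group is extremal if there is no $s\ne1$ with both $as$ and $as^{-1}$ in $X$, and a group is diffuse if each of its nonempty finite subsets has an extremal element. We construct a torsion-free, finitely presented, residually finite group $G$ in which no subgroup of finite index is diffuse. In fact one fixed finitely generated, torsion-free, virtually abelian group with finite abelianization embeds in every finite-index subgroup of $G$, so these subgroups are also neither locally indicable nor left-orderable. The construction combines a torsion-free subgroup of the wreath product $\mathbb Z[1/2]\wr\mathbb F_9[x]^4$, the action of $SL_4(\mathbb F_9[x])$, and a residually finite version of the Rips construction. We also show that finitely generated torsion-free groups that are virtually nilpotent-by-abelian are virtually diffuse.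
\end{abstract}

\section{Introduction}\label{sec:intro}

In a group $G$, the two elements $as$ and $as^{-1}$ may be regarded as placed symmetrically about $a$. This gives a notion of extreme point of a finite set that needs no convexity and no order.

\begin{definition}\label{def:diffuse}
Let $G$ be a group and $X\subset G$ a finite subset. An element $a\in X$ is \emph{extremal} if for every $s\in G$ with $s\neq1$ at least one of $as$, $as^{-1}$ does not lie in $X$. The group $G$ is \emph{diffuse} if every nonempty finite subset of $G$ contains an extremal element, and \emph{virtually diffuse} if it has a diffuse subgroup of finite index.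
\end{definition}

The group $\mathbb Z^n$ is diffuse. If $a\in X$ has maximal Euclidean norm and $s\neq0$, the parallelogram law gives $\|a+s\|^2+\|a-s\|^2=2\|a\|^2+2\|s\|^2>2\|a\|^2$, so one of $a\pm s$ is longer than $a$ and lies outside $X$. At the other extreme, if $g\ne1$ has finite order, then $X=\langle g\rangle$ has no extremal element (take $s=g$), so diffuse groups are torsion-free. Extremal elements control products of finite sets: if $c$ is extremal in $XY$ and $c=xy=x'y'$ with $x,x'\in X$, $y,y'\in Y$, then $s=y^{-1}y'$ satisfies $cs=xy'\in XY$ and $cs^{-1}=x'y\in XY$, which forces $y=y'$ and $x=x'$. Applied to the supports of two nonzero elements, this shows that the group ring of a diffuse group over a field has no zero divisors.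

A torsion-free group need not be diffuse; Example~\ref{ex:rank3} is a three-dimensional crystallographic group that is not. That group contains $\mathbb Z^3$ with index $4$, so the failure disappears in a subgroup of finite index, just as the torsion of a finite group does. It is therefore natural to ask which groups are virtually diffuse. It is known that all residually finite hyperbolic groups, all lattices in $SO(n,1)$, $SU(n,1)$ and $Sp(n,1)$, and all $3$-manifold groups are virtually diffuse, and that there exist torsion-free, finitely generated, residually finite groups that are not. (A group is \emph{residually finite} if every element $\ne1$ has nontrivial image in some finite quotient; such a group has enough finite-index subgroups for the question to have content.) The positive results suggest that finite presentability might restore virtual diffuseness. This is the question posed in \cite{Ng}.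

\medskip
\noindent\textbf{Question.} Is there a torsion-free, finitely presented, residually finite group that is not virtually diffuse?
\medskip

Torsion-freeness is the heart of the matter. Without it, $L=SL_4(\mathbb F_9[x])$ is an example: it is finitely presented (Theorem~\ref{thm:RS}), it is residually finite because a matrix $\ne1$ survives reduction modulo a polynomial of large degree, and each of its finite-index subgroups meets the infinite group of elementary matrices $\{E_{12}(f):f\in\mathbb F_9[x]\}$ in an element of order $3$. To answer the question one needs a torsion-free substitute for these elements of order $3$. In a residually finite group the finite-index subgroups intersect trivially, so no single nontrivial subgroup lies in all of them; like the elements $E_{12}(f)$, the substitute has to occur in infinitely many copies.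

\begin{theorem}\label{thm:A}
There is a torsion-free, finitely presented, residually finite group $G$ such that no finite-index subgroup of $G$ is diffuse.
\end{theorem}

Recall that a group is \emph{locally indicable} if each of its nontrivial finitely generated subgroups maps onto $\mathbb Z$, and \emph{left-orderable} if it has a total order such that $x<y$ implies $gx<gy$ for all $g$.

\begin{theorem}\label{thm:B}
The group $G$ in Theorem~\ref{thm:A} can be chosen so that one fixed finitely generated, torsion-free, virtually abelian group $\mathcal S$ with finite abelianization embeds in every finite-index subgroup of $G$. Hence there is a constant $k$ such that every finite-index subgroup of $G$ contains a $k$-element set without extremal elements, and no finite-index subgroup of $G$ is diffuse, locally indicable or left-orderable.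
\end{theorem}

Our group contains a large metabelian subgroup, and one may ask whether a metabelian or solvable linear example exists. The following result limits the search. A group is \emph{nilpotent-by-abelian} if it has a nilpotent normal subgroup with abelian quotient.

\begin{proposition}\label{prop:C}
Every finitely generated torsion-free group that is virtually nilpotent-by-abelian, in particular every finitely generated torsion-free virtually solvable linear group over a field, is virtually diffuse.
\end{proposition}

\subsection*{Outline of the construction}
A virtually abelian group whose abelian part contains no central element is not diffuse (Section~\ref{sec:crit}). Let $B$ be a vector space over $\mathbb F_9$ and $\Lambda=\mathbb Z[1/2]$. The wreath product $\Lambda[B]\rtimes B$ has much torsion, but a linear condition involving a scalar $\theta\in\mathbb F_9\setminus\mathbb F_3$ cuts out a torsion-free subgroup $H$ that is full of centerless virtually abelian groups (Section~\ref{sec:H}). For $B=\mathbb F_9[x]^4$ we adjoin $L$ and two more letters and obtain a finitely presented group $W=\Lambda[B]\rtimes Q$, which has a subgroup of index $3$ of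 the form $H\rtimes Q$ (Sections~\ref{sec:Q} and~\ref{sec:W}). All remaining torsion is removed by replacing $Q$ with a torsion-free group that acts through it (Section~\ref{sec:G}). Finally, the elements $E_{12}(f)$ produce copies of $\mathcal S$ in every finite-index subgroup (Section~\ref{sec:copies}). Two published results are used, Theorems~\ref{thm:RS} and~\ref{thm:Wise}.

\subsection*{Conventions}
We write $[x,y]=xyx^{-1}y^{-1}$ for commutators, and $K\rtimes Q$ for the set of pairs $(k,q)$ with product $(k,q)(k',q')=(k\,(q\cdot k'),qq')$. We use two standard facts on presentations: a finite-index subgroup of a finitely presented group is finitely presented, and of a finitely generated group finitely generated (Reidemeister--Schreier); and a finitely presented group has a finite presentation on any finite generating set.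

\section{Permanence properties and nilpotent-by-abelian groups}\label{sec:basic}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Let $K\le G$ and let $X\subset K$ be finite. An element of $X$ that is extremal in $G$ is extremal in $K$. In particular subgroups of diffuse groups are diffuse.
\item[(b)] Torsion-free abelian groups are diffuse.
\item[(c)] Left-orderable groups are diffuse.
\item[(d)] If $N$ is a normal subgroup of $E$ and both $N$ and $E/N$ are diffuse, then $E$ is diffuse.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The condition in $K$ concerns fewer elements $s$ than the condition in $G$.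

(b) A finite set $X$ generates a subgroup isomorphic to some $\mathbb Z^n$, in which $X$ has an extremal element $a$ by the argument in the introduction. If $a+s$ lies in $X$, then $s$ lies in that subgroup, so $a$ is extremal in the whole group.

(c) Let $a$ be the maximum of $X$ and $s\neq1$. If $s>1$, then $as>a$. If $s<1$, then $1=s^{-1}s<s^{-1}$ and $as^{-1}>a$. In both cases one of $as^{\pm1}$ is outside $X$.

(d) Let $\pi:E\to E/N$ be the projection and $X\subset E$ finite and nonempty. Take $d$ extremal in $\pi(X)$ and $e\in X$ with $\pi(e)=d$. The finite set $Y=\{n\in N:en\in X\}$ contains $1$; take $n$ extremal in $Y$. Suppose that $ens$ and $ens^{-1}$ both lie in $X$. Then $d\pi(s)$ and $d\pi(s)^{-1}$ lie in $\pi(X)$, so $\pi(s)=1$ and $s\in N$; then $ns$ and $ns^{-1}$ lie in $Y$, so $s=1$. Thus $en$ is extremal in $X$.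
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $\Gamma$ be finitely generated, torsion-free and virtually nilpotent-by-abelian. Choose $\Gamma_1\le\Gamma$ of finite index with a nilpotent normal subgroup $N$ such that $\Gamma_1/N$ is abelian. As $\Gamma_1$ is finitely generated, $\Gamma_1/N$ has a free abelian subgroup of finite index; let $\Gamma_2\supset N$ be its preimage.

Let $1=Z_0\le Z_1\le\dots\le Z_m=N$ be the upper central series of $N$. Its factors are torsion-free. Indeed, $Z_1$ is torsion-free because $\Gamma$ is. If $x\in Z_2$ and $x^n\in Z_1$ with $n\ge1$, then for each $g\in N$ the commutator $[x,g]$ is central, so $[x,g]^n=[x^n,g]=1$, hence $[x,g]=1$ and $x\in Z_1$. So $Z_2/Z_1$, the center of $N/Z_1$, is torsion-free, and the argument can be repeated in $N/Z_1$. By Lemma~\ref{lem:basic}(b) and (d), the groups $Z_1,Z_2,\dots,Z_m=N$ and $\Gamma_2$ are successively diffuse.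

A virtually solvable linear group over a field has a finite-index subgroup that is triangularizable over the algebraic closure (Lie--Kolchin--Mal'cev). In a group of triangular matrices the unitriangular ones form a nilpotent normal subgroup, and the quotient embeds in the abelian group of diagonal matrices. So such a group is virtually nilpotent-by-abelian.
\end{proof}

Finite generation enters at one point only: it makes the torsion of $\Gamma_1/N$ finite, so that it can be discarded. The group $H$ of Section~\ref{sec:H} exploits this point. It is torsion-free and an extension of an abelian group by an infinite elementary abelian $3$-group.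

\section{Virtually abelian groups without central translations}\label{sec:crit}

In $\mathbb Z^n$ a point of maximal norm is extremal because a translation and its inverse cannot both move a point toward the origin. An isometry with nontrivial linear part and its inverse can.

\begin{example}\label{ex:rank3}
Let $S$ be the group of isometries of $\mathbb R^3$ generated by the translations in $\mathbb Z^3$ and by
\[
\alpha(x,y,z)=(x+\tfrac12,-y,-z),\qquad \beta(x,y,z)=(-x,y+\tfrac12,-z+\tfrac12).
\]
Then $\alpha\beta(x,y,z)=(-x+\frac12,-y-\frac12,z-\frac12)$, and $\alpha^2,\beta^2,(\alpha\beta)^2$ are the translations by $(1,0,0)$, $(0,1,0)$, $(0,0,-1)$. So $\mathbb Z^3$ is normal and $S/\mathbb Z^3\cong(\mathbb Z/2)^2$. An element of one of the three nontrivial cosets shifts the coordinate fixed by its linear part by an element of $\frac12+\mathbb Z$, so it has infinite order: $S$ is torsion-free. Consider $s(x,y,z)=(x+\frac12,1-y,1-z)$, an element of $S$, and the point $p=(\lambda,\lambda,\lambda)$. We have $s^{\pm1}(p)=(\lambda\pm\frac12,1-\lambda,1-\lambda)$, so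
\[
\|s^{\pm1}(p)\|^2=3\lambda^2\pm\lambda-4\lambda+\tfrac94<\|p\|^2\qquad\text{for }\lambda>\tfrac34 .
\]
The possible loss along the axis of $s$ is outweighed by the gain in the two reflected directions. No nonzero vector is fixed by the linear parts of both $\alpha$ and $\beta$, so such an $s$ is available in every direction; the next lemma turns this into a proof that $S$ is not diffuse.
\end{example}

\begin{lemma}\label{lem:crit}
Let $S$ be a group with a normal subgroup $S_0\cong\mathbb Z^n$, $n\ge1$, of finite index. If no nonzero element of $S_0$ is central in $S$, then $S$ is not diffuse.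
\end{lemma}

The hypothesis on the center cannot be dropped, as $S=S_0$ shows.

\begin{proof}
We make $S$ act by isometries on a Euclidean space and show that the elements moving the origin by at most $\rho$ form a set without extremal elements when $\rho$ is large.

\emph{Step 1: the affine action.} Write $S_0$ additively, let $\Phi=S/S_0$ and $E=S_0\otimes\mathbb R$. Conjugation by $s\in S$ induces a linear map $M_s$ of $E$ that preserves $S_0$ and depends only on the image $\bar s\in\Phi$, because $S_0$ is abelian. Averaging over the finite group $\Phi$ gives an inner product on $E$ for which all $M_s$ are orthogonal. The common fixed space of the $M_s$ is the solution space of a linear system with integer coefficients in a basis of $S_0$. If it were nonzero it would contain a nonzero element of $S_0$, which would be central in $S$. So it is $0$; this is the only use of the hypothesis.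

Choose representatives $\gamma_\phi\in S$ of the cosets $\phi\in\Phi$, and define $\kappa(s,\phi)\in S_0$ by $s\gamma_\phi=\kappa(s,\phi)\gamma_{\bar s\phi}$. From
\[
ss'\gamma_\phi=s\,\kappa(s',\phi)\,s^{-1}\cdot s\gamma_{\bar s'\phi}
\]
we read off $\kappa(ss',\phi)=M_s\kappa(s',\phi)+\kappa(s,\bar s'\phi)$. Put $b(s)=\frac1{|\Phi|}\sum_\phi\kappa(s,\phi)\in E$. Averaging over $\phi$ gives $b(ss')=b(s)+M_sb(s')$, and $b(s)=s$ for $s\in S_0$ since then $\kappa(s,\phi)=s$. Hence $s(x)=M_sx+b(s)$ defines an isometric action of $S$ on $E$, with $b(a)=a(0)$. On the coset $S_0\gamma_\phi$ the values $b(s_0\gamma_\phi)=s_0+b(\gamma_\phi)$ run bijectively over a coset of the lattice $S_0$ in $E$. Therefore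
\[
X_\rho=\{a\in S:\|b(a)\|\le\rho\}
\]
is finite for every $\rho\ge0$, and it contains $1$.

\emph{Step 2: finitely many elements serve all directions.} Let $\xi\in E$ be a unit vector. By Step 1 there is $\phi\in\Phi$ whose linear map $M$ satisfies $M\xi\ne\xi$, so that $\eta_0=1-\langle\xi,M\xi\rangle>0$. The vector $\zeta=\xi-M\xi$ satisfies $\langle\xi,\zeta\rangle=\eta_0$ and $\langle M\xi,\zeta\rangle=-\eta_0$. There is a constant $D$ such that every point of $E$ is within distance $D$ of every coset of the lattice $S_0$. Choose $j$ with $j\eta_0>D$ and $s\in S_0\gamma_\phi$ with $\|b(s)-j\zeta\|\le D$. Then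
\[
\langle\xi,b(s)\rangle>0>\langle M_s\xi,b(s)\rangle .
\]
For fixed $s$ these conditions are open in $\xi$. By compactness of the unit sphere there are $s_1,\dots,s_m\in S$, with $M_i=M_{s_i}$ and $b_i=b(s_i)\ne0$, such that the continuous function $\xi\mapsto\max_i\min\{\langle\xi,b_i\rangle,-\langle M_i\xi,b_i\rangle\}$ is positive on the sphere, hence at least some $\eta>0$. Note that $s_i\ne1$ because $b(1)=0$.

\emph{Step 3: large balls have no extremal element.} For $p\in E$ we have $s_i(p)=M_ip+b_i$ and $s_i^{-1}(p)=M_i^{-1}(p-b_i)$, so
\[
\|s_i(p)\|^2=\|p\|^2+2\langle M_ip,b_i\rangle+\|b_i\|^2,\qquad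
\|s_i^{-1}(p)\|^2=\|p\|^2-2\langle p,b_i\rangle+\|b_i\|^2 .
\]
Let $\rho_0=\max_i\|b_i\|^2/(2\eta)>0$ and $\rho=\rho_0+\max_i\|b_i\|$. Let $a\in X_\rho$ and $p=b(a)$. If $\|p\|\ge\rho_0$, choose $i$ with $\langle p,b_i\rangle\ge\eta\|p\|$ and $\langle M_ip,b_i\rangle\le-\eta\|p\|$; then $\|s_i^{\pm1}(p)\|^2\le\|p\|^2-2\eta\rho_0+\|b_i\|^2\le\|p\|^2\le\rho^2$. If $\|p\|<\rho_0$, take $i=1$; then $\|s_1^{\pm1}(p)\|\le\|p\|+\|b_1\|\le\rho$. Since $b(s_i^{\pm1}a)=s_i^{\pm1}(p)$, both $s_ia$ and $s_i^{-1}a$ lie in $X_\rho$. With $s=a^{-1}s_ia\neq1$ these two elements are $as$ and $as^{-1}$, so $a$ is not extremal.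
\end{proof}

\section{A torsion-free subgroup of a wreath product}\label{sec:H}

We now look for a torsion-free group that contains groups as in Lemma~\ref{lem:crit} in great number and has many automorphisms to move them around.

Let $\Lambda=\mathbb Z[1/2]$. The inverse of $2$ will be needed in Section~\ref{sec:Q}; here it only matters that the additive group of $\Lambda$ is torsion-free and that there is a ring homomorphism $\Lambda\to\Lambda/3\Lambda=\mathbb F_3$, written $\lambda\mapsto\bar\lambda$. Fix $\theta\in\mathbb F_9\setminus\mathbb F_3$. In this section $B$ is any vector space over $\mathbb F_9$, and $A=\Lambda[B]$ is the group ring of its additive group: the free $\Lambda$-module on symbols $[v]$, $v\in B$, with $[v][w]=[v+w]$ and unit $1=[0]$. The group $B$ acts on $A$ by multiplication, and $A\rtimes B$, the wreath product $\Lambda\wr B$, has the rules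
\[
(g,v)(g',v')=(g+[v]g',\,v+v'),\qquad (g,v)^{-1}=(-[-v]g,\,-v).
\]
Conjugation by $(g,v)$ acts on the normal subgroup $A$ as multiplication by $[v]$, and since $3v=0$,
\begin{equation}\label{eq:cube}
(g,v)^3=\big(([0]+[v]+[2v])\,g,\ 0\big).
\end{equation}

\begin{example}\label{ex:model}
Take $B=\mathbb F_9$ and try to lift each $v\in B$ to an element of infinite order. For $\lambda\in\mathbb F_9$ and $v\ne0$, formula \eqref{eq:cube} gives
\[
\big([\lambda v]-[0],\,v\big)^3=\Big(\sum_{j\in\mathbb F_3}[\lambda v+jv]-\sum_{j\in\mathbb F_3}[jv],\ 0\Big).
\]
If $\lambda\in\mathbb F_3$, the two sums run over the same coset of $\mathbb F_3v$ and cancel: the lift has order $3$. If $\lambda=\theta$, they run over different cosets, the cube is a nonzero element of $A$, and $h_v=([\theta v]-[0],v)$ has infinite order. The first coordinates $[\theta v]-[0]$ have coefficient sum $0$, and a nonzero element of $A$ with coefficient sum $0$ is never invariant under all translations of $\mathbb F_9$, since an invariant element has all nine coefficients equal. So the group generated by the $h_v$ satisfies the hypothesis of Lemma~\ref{lem:crit} on central elements. What remains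 to be understood is why all products of the $h_v$, and not only the $h_v$ themselves, have infinite order.
\end{example}

The explanation is an invariant that is additive on such products. Think of $g=\sum_vg_v[v]\in A$ as a distribution of mass on $B$, with total mass and first moment
\[
\varepsilon(g)=\sum_vg_v\in\Lambda,\qquad \mu(g)=\sum_v\overline{g_v}\,v\in B .
\]
The map $\varepsilon$ is the augmentation, a ring homomorphism, and $\mu$ is additive. From $[w]g=\sum_vg_v[v+w]$ we get
\begin{equation}\label{eq:moment}
\mu([w]g)=\mu(g)+\overline{\varepsilon(g)}\,w\qquad(w\in B,\ g\in A).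
\end{equation}
So the moment is translation invariant on the ideal $A'=\{g\in A:\varepsilon(g)\in3\Lambda\}$, which has index $3$ in $A$. Consequently
\[
\chi:A'\rtimes B\to B,\qquad\chi(g,v)=\mu(g)-\theta v
\]
is a homomorphism, because $\mu(g+[v]g')=\mu(g)+\mu(g')$ for $g'\in A'$. We define
\[
H(B)=\ker\chi=\{(g,v)\in A'\rtimes B:\ \mu(g)=\theta v\}.
\]
It contains the elements
\begin{equation}\label{eq:hw}
h_w=([\theta w]-[0],\,w)\qquad(w\in B),
\end{equation}
whose first coordinates have mass $0$ and moment $\theta w$. In particular $H(B)$ maps onto $B$.

\begin{lemma}\label{lem:tf}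
The group $H(B)$ is torsion-free.
\end{lemma}

\begin{proof}
Let $(g,v)\ne1$ be an element of finite order in $A\rtimes B$. As $A$ is torsion-free, $v\neq0$, and the cube of $(g,v)$, which lies in $A$, is trivial. By \eqref{eq:cube}, $\nu g=0$ for $\nu=[0]+[v]+[2v]$. In the ring $\Lambda[\langle v\rangle]$ we have $\nu\,(\lambda_0[0]+\lambda_1[v]+\lambda_2[2v])=(\lambda_0+\lambda_1+\lambda_2)\nu$, so the annihilator of $\nu$ consists of the elements with $\lambda_0+\lambda_1+\lambda_2=0$. Such an element equals $-(1-[v])\big(\lambda_1+\lambda_2(1+[v])\big)$, a multiple of $1-[v]$. Since $A$ is a free $\Lambda[\langle v\rangle]$-module on coset representatives of $\langle v\rangle$ in $B$, we get $g=(1-[v])g_1$ for some $g_1\in A$. By \eqref{eq:moment},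
\[
\mu(g)=\mu(g_1)-\mu([v]g_1)=-\overline{\varepsilon(g_1)}\,v\in\mathbb F_3v .
\]
If $(g,v)$ were in $H(B)$, then $(\theta-j)v=0$ for some $j\in\mathbb F_3$. As $\theta-j$ is a nonzero element of the field $\mathbb F_9$, this contradicts $v\neq0$.
\end{proof}

This is why the ground field is $\mathbb F_9$ and not $\mathbb F_3$: for a scalar in $\mathbb F_3$ in place of $\theta$, the elements \eqref{eq:hw} have order dividing $3$.

For a finite subgroup $V\le B$ let $I_V$ be the ideal of $A$ generated by the elements $[z]-[0]$, $z\in V$. Then $I_V\rtimes V$ is a subgroup of $A\rtimes B$. The element $\nu_V=\sum_{z\in V}[z]$ satisfies $\nu_V[z]=\nu_V$ for $z\in V$, so $\nu_VI_V=0$.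

\begin{lemma}\label{lem:S}
Let $V\ne0$ be a finite subgroup of $B$, and let $S$ be a finitely generated subgroup of $H(B)\cap(I_V\rtimes V)$ that maps onto $V$. Then $S$ is nontrivial, torsion-free and virtually abelian, it has finite abelianization, and it is not diffuse.
\end{lemma}

\begin{proof}
The group $S$ is nontrivial as $V\ne0$, and torsion-free by Lemma~\ref{lem:tf}; hence it is infinite. The subgroup $S_0=S\cap A\subset I_V$ is normal of index $|V|$. So it is finitely generated, infinite, abelian and torsion-free: $S_0\cong\mathbb Z^n$ with $n\ge1$. Since $S$ maps onto $V$, the conjugates in $S$ of $g\in S_0$ are the elements $[z]g$, $z\in V$, and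
\begin{equation}\label{eq:sum}
\sum_{z\in V}[z]g=\nu_Vg=0 .
\end{equation}
If $g\in S_0$ is central in $S$, then \eqref{eq:sum} reads $|V|g=0$, so $g=0$. By Lemma~\ref{lem:crit}, $S$ is not diffuse. If $\phi:S\to\mathbb Z$ is a homomorphism, it is constant on conjugacy classes, and \eqref{eq:sum} gives $|V|\phi(g)=0$ for $g\in S_0$. So $\phi$ factors through the finite group $S/S_0$ and vanishes. A finitely generated abelian group without nonzero homomorphisms to $\mathbb Z$ is finite, so $S$ has finite abelianization.
\end{proof}

The lemma applies to the group $\langle h_v:v\in\mathbb F_9\rangle$ of Example~\ref{ex:model}, with $B=V=\mathbb F_9$. In a finite-index subgroup we shall not control the elements $h_w$ themselves, only certain quotients $h_w^{-1}h_{w+w'}$. For $w,w'\in B$ the multiplication rules give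
\begin{equation}\label{eq:quot}
h_w^{-1}h_{w+w'}=\big([-w]([\theta w+\theta w']-[\theta w]),\,w'\big)=\big([(\theta-1)w]\,([\theta w']-[0]),\ w'\big),
\end{equation}
which is $h_{w'}$ with its first coordinate translated. This leads to the group of Theorem~\ref{thm:B}.

\begin{definition}\label{def:S}
Let $\mathcal S\le H(\mathbb F_9^2)$ be generated by the nine elements
\[
h_{(\alpha,0)}^{-1}h_{(\alpha,\alpha)}=\Big(\big[((\theta-1)\alpha,0)\big]\,\big([(0,\theta\alpha)]-[(0,0)]\big),\ (0,\alpha)\Big),\qquad\alpha\in\mathbb F_9 .
\]
\end{definition}

\begin{corollary}\label{cor:S}
The group $\mathcal S$ is nontrivial, finitely generated, torsion-free and virtually abelian, has finite abelianization, and is not diffuse. If $v,v'\in B$ are linearly independent over $\mathbb F_9$, then the elements $h_{\alpha v}^{-1}h_{\alpha v+\alpha v'}$, $\alpha\in\mathbb F_9$, generate a subgroup of $H(B)$ isomorphic to $\mathcal S$.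
\end{corollary}

\begin{proof}
Let $V=0\times\mathbb F_9$. The generators lie in $I_V\rtimes V$ because $(0,\theta\alpha)\in V$, and their second coordinates exhaust $V$; apply Lemma~\ref{lem:S}. The injective $\mathbb F_9$-linear map $\iota:\mathbb F_9^2\to B$, $(\alpha,\alpha')\mapsto\alpha v+\alpha'v'$, induces an injective homomorphism $\Lambda[\mathbb F_9^2]\rtimes\mathbb F_9^2\to A\rtimes B$ that sends $h_w$ to $h_{\iota(w)}$, and so sends the generators of $\mathcal S$ to the given elements.
\end{proof}

\section{The acting group $Q$}\label{sec:Q}

If $B$ is finite, then $H(B)\cap A$ is a torsion-free abelian subgroup of finite index and $H(B)$ is virtually diffuse. So $B$ must be infinite, and then $H(B)$, which maps onto $B$, is not finitely generated. We have to add a group of automorphisms large enough to reduce all generators and relations of $A\rtimes B$ to finitely many, and $\mathbb F_9$-linear on $B$ so that it preserves $H(B)$.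

From now on
\[
R=\mathbb F_9[x],\qquad B=R^4,\qquad L=SL_4(R),\qquad A=\Lambda[B],\qquad H=H(B).
\]
Vectors are columns, $e_1,\dots,e_4$ is the standard basis, $u=e_1$, and $C$ is the stabilizer of $u$ in $L$. For $i\neq j$ and $h\in R$, the elementary matrix $E_{ij}(h)$ is the identity matrix with the $(i,j)$ entry replaced by $h$.

\begin{theorem}[\cite{RS}]\label{thm:RS}
The group $SL_4(\mathbb F_9[x])$ is finitely presented.
\end{theorem}

This also follows from \cite{BKW}, where $SL_n(\mathbb F_q[x])$ is shown to be of type $F_{n-2}$; type $F_2$ is finite presentability.

\subsection{Unimodular and generic vectors}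
The ring $R$ is Euclidean, hence a principal ideal domain. So submodules of $R^4$ are free, and finitely generated torsion-free $R$-modules are free. Let $U\subset B$ be the set of \emph{unimodular} vectors, that is, members of a basis of $R^4$, and let $U_2$ be the set of pairs $(v,w)$ that form a basis of a direct summand of rank $2$. If $(v,w)\in U_2$, then $(w,v)\in U_2$ and $v,w,v+w\in U$.

\begin{lemma}\label{lem:LC}
The group $L$ acts transitively on $U$ and on $U_2$, and $C$ acts transitively on $\{w:(u,w)\in U_2\}$. The group $C$ is finitely generated.
\end{lemma}

\begin{proof}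
A vector $v\in U$ or a pair $(v,w)\in U_2$ extends to a basis of $R^4$. The matrix with this basis as columns has unit determinant, and scaling the last column makes the determinant $1$. The resulting $l\in L$ sends $e_1$ to $v$, and $e_2$ to $w$ in the second case; if $v=u$, then $l\in C$.

The group $C$ consists of the matrices $\begin{pmatrix}1&r\\0&m\end{pmatrix}$ with $r$ a row in $R^3$ and $m\in SL_3(R)$. By the Euclidean algorithm, $SL_3(R)$ is generated by elementary matrices, so $C$ is generated by the $E_{ij}(h)$ with $i\ne j$ in $\{2,3,4\}$ and the $E_{1j}(h)$ with $j\in\{2,3,4\}$. We use $E_{ij}(h+h')=E_{ij}(h)E_{ij}(h')$ and $[E_{ik}(h),E_{kj}(h')]=E_{ij}(hh')$ for distinct $i,j,k$. For $\{i,j,k\}=\{2,3,4\}$ and $\lambda\in\mathbb F_9$ we have $E_{ij}(\lambda x^{n+1})=[E_{ik}(\lambda x^n),E_{kj}(x)]$, so by induction on $n$ the finitely many $E_{ij}(\lambda)$ and $E_{ij}(x)$ generate all $E_{ij}(h)$. Finally $E_{1j}(h)=[E_{1k}(1),E_{kj}(h)]$ for $j\neq k$ in $\{2,3,4\}$, so it suffices to add the three matrices $E_{1k}(1)$.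
\end{proof}

Relations imposed on one vector of $U$ or one pair of $U_2$ spread by conjugation to all of $U$ or $U_2$, but no further. To reach arbitrary vectors we route them through an auxiliary vector that is independent of everything in sight.

\begin{definition}
Let $F\subset B$ be finite. A vector $y\ne0$ is \emph{$F$-generic} if $R^4=P\oplus Ry\oplus P'$ for submodules $P,P'$ with $F\subset P$.
\end{definition}

An $F$-generic vector is $F'$-generic for every finite $F'$ contained in the $R$-span $\langle F\rangle_R$, and a unit multiple of an $F$-generic vector is $F$-generic.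

\begin{lemma}\label{lem:gen}
\begin{enumerate}
\item[(a)] If $|F|\le3$, an $F$-generic vector exists.
\item[(b)] Let $y$ be $F$-generic and $z\in\langle F\rangle_R$. Then $y+z$ is $F$-generic and unimodular, and $(v,y+z)\in U_2$ for every $v\in U\cap\langle F\rangle_R$.
\item[(c)] Let $y$ be $F$-generic, let $y'$ be $(F\cup\{y\})$-generic and let $z,z'\in\langle F\rangle_R$. Then $(y+z,y'+z')\in U_2$, and $y+y'$ is $F$-generic.
\item[(d)] Every $w\in B$ can be written as $w=v+v'$ with $v$, $v'$ and $v-v'$ in $U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $P$ be the set of vectors with a nonzero multiple in $\langle F\rangle_R$. It has rank at most $3$, and $R^4/P$ is torsion-free, hence free of rank at least $1$. So $P$ has a free complement $\neq0$; let $y$ be a member of a basis of it.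

(b) As $z\in P$, we have $R^4=P\oplus R(y+z)\oplus P'$ and $y+z\neq0$. So $y+z$ is $F$-generic, and it is unimodular because $P$ and $P'$ are free. If $v\in U\cap P$, then $Rv$ is a direct summand of $R^4$ contained in $P$, hence a direct summand of $P$, and $Rv\oplus R(y+z)$ is a direct summand of $R^4$.

(c) By (b), $v=y+z$ is unimodular, and it lies in $\langle F\cup\{y\}\rangle_R$. Apply (b) to the set $F\cup\{y\}$ and the generic vector $y'$: this gives $(v,y'+z')\in U_2$, and it shows that $y'+y$ is $(F\cup\{y\})$-generic, hence $F$-generic.

(d) Let $y$ be $\{w\}$-generic, $v=w+y$ and $v'=-y$. Then $v-v'=w+2y$. Since $-1$ and $2$ are units of $R$, the vectors $y$, $-y$, $2y$ are $\{w\}$-generic, and (b) shows that $v,v',v-v'\in U$.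
\end{proof}

\subsection{Definition of $Q$ and $W$}
By Lemma~\ref{lem:gen}(d), $B$ is generated by the $L$-orbit of $u$, and the elements $[v]$ of $A$ form the $B$-orbit of $[0]$. Two things are missing: division by $2$, and a mechanism that yields the infinitely many commutation relations of $A$ from finitely many. We add a letter $\delta$ for the first purpose and a letter $\sigma$ for the second. Let
\[
Q_0=\langle L,\sigma,\delta\mid[\sigma,C]=1,\ [\delta,L]=1,\ [\delta,\sigma]=1\rangle .
\]
It suffices to impose the commutation relations for finite generating sets of $C$ and $L$, so $Q_0$ is finitely presented by Theorem~\ref{thm:RS} and Lemma~\ref{lem:LC}. Killing $\sigma$ and $\delta$ defines a retraction $Q_0\to L$, $q\mapsto\bar q$, which shows that $L$ embeds in $Q_0$. Let $Q_0$ act on $B$ through this retraction and put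
\[
Q=B\rtimes Q_0 .
\]
In $Q$ the letters $\sigma$ and $\delta$ commute with $B$. We extend $q\mapsto\bar q$ to $Q\to L$ by sending $B$ to $1$.

The group $Q$ acts $\Lambda$-linearly on $A$ as follows, for $g\in A$ and $v\in B$:
\[
w\cdot g=[w]g\ \ (w\in B),\qquad l\cdot[v]=[lv]\ \ (l\in L),\qquad\delta\cdot g=4g,\qquad\sigma\cdot g=-(1+[u])g .
\]
The last map is invertible because
\[
(1+[u])(1-[u]+[2u])=1+[3u]=2
\]
is a unit of $\Lambda$. This identity is the reason for inverting $2$, and it depends on the characteristic: in characteristic $2$ one would have $(1+[u])(1-[u])=0$. The relations of $Q$ are respected. Indeed, $l\in L$ acts by a ring automorphism of $A$, so it conjugates multiplication by $[w]$ to multiplication by $[lw]$, and multiplication by $-(1+[u])$ to multiplication by $-(1+[lu])$, which is the same map when $l\in C$; multiplications commute with each other since $A$ is commutative; and multiplication by $4$ commutes with every additive map. Let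
\[
W=A\rtimes Q .
\]
It contains the wreath product $A\rtimes B$ as a normal subgroup, and
\begin{equation}\label{eq:conj}
q\,(g,v)\,q^{-1}=(q\cdot g,\ \bar qv)\qquad(q\in Q,\ (g,v)\in A\rtimes B).
\end{equation}

\subsection{Finite presentation of $Q$}

\begin{proposition}\label{prop:Q}
The group $Q$ is finitely presented.
\end{proposition}

\begin{proof}
We present $B$ by one generator $\beta$ for the orbit $U$ and one addition rule for the orbit $U_2$. Add to $Q_0$ a generator $\beta$ and the relations $[c,\beta]=1$ for $c$ in a finite generating set of $C$. Then $C$ centralizes $\beta$, so for $v=lu\in U$ the element $\beta_v=l\beta l^{-1}$ does not depend on the choice of $l\in L$, and $l'\beta_vl'^{-1}=\beta_{l'v}$ for $l'\in L$. Add three more relations,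
\[
\beta_{e_1}\beta_{e_2}=\beta_{e_1+e_2},\qquad[\sigma,\beta_{e_2}]=1,\qquad[\delta,\beta]=1,
\]
and call the resulting finitely presented group $\hat Q$. All relations hold in $Q$ for $\beta=u$, so there is a homomorphism $\pi:\hat Q\to Q$ that is the identity on $Q_0$ and sends $\beta_v$ to $v$. It is onto by Lemma~\ref{lem:gen}(d). Conjugating the addition rule by $L$ gives
\begin{equation}\label{eq:add}
\beta_v\beta_w=\beta_{v+w}=\beta_w\beta_v\qquad\text{for }(v,w)\in U_2,
\end{equation}
the second equality because $(w,v)\in U_2$. Let $\hat B=\langle\beta_v:v\in U\rangle$.

\emph{$\hat B$ is abelian.} Let $v,w\in U$ and let $y$ be $\{v,w\}$-generic. By Lemma~\ref{lem:gen}(b), the pairs $(w,y)$, $(v,y)$, $(v,w+y)$ lie in $U_2$. So $\beta_w=\beta_{w+y}\beta_y^{-1}$, and both factors commute with $\beta_v$. We write $\hat B$ additively from here on.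

\emph{$\pi$ maps $\hat B$ injectively to $B$.} We construct an inverse. For $z\in B$ choose a $\{z\}$-generic $y$ and put $\tau(z)=\beta_{z+y}-\beta_y$; both indices are unimodular by Lemma~\ref{lem:gen}(b).

The value does not depend on $y$. Let $y,y'$ be two choices and let $y''$ be $\{z,y,y'\}$-generic. By Lemma~\ref{lem:gen}(c) with $F=\{z\}$, the pairs $(z+y,y'')$ and $(y,z+y'')$ lie in $U_2$, so
\[
\beta_{z+y}+\beta_{y''}=\beta_{z+y+y''}=\beta_y+\beta_{z+y''}.
\]
Thus $y$ and $y''$ give the same value, and so do $y'$ and $y''$ by symmetry.

The map $\tau$ is additive. Given $z,z'$, let $y$ be $\{z,z'\}$-generic and let $y'$ be $\{z,z',y\}$-generic. By Lemma~\ref{lem:gen}(c), $(z+y,z'+y')$ and $(y,y')$ lie in $U_2$, and $y+y'$ is $\{z,z'\}$-generic, hence $\{z+z'\}$-generic. Therefore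
\[
\tau(z)+\tau(z')=(\beta_{z+y}+\beta_{z'+y'})-(\beta_y+\beta_{y'})=\beta_{z+z'+y+y'}-\beta_{y+y'}=\tau(z+z').
\]
These two steps need a vector generic for three given vectors, which is where rank $4$ is used apart from Theorem~\ref{thm:RS}.

If $v\in U$ and $y$ is $\{v\}$-generic, then $(v,y)\in U_2$, so $\tau(v)=\beta_v$ by \eqref{eq:add}. Hence $\tau:B\to\hat B$ is a surjective homomorphism. Since $\pi\tau(z)=(z+y)-y=z$, the map $\pi$ is injective on $\tau(B)=\hat B$.

\emph{$\hat B$ is normal in $\hat Q$.} It is normalized by $L$ and contains $\beta$. The letter $\delta$ commutes with $\beta$ and with $L$, hence with all $\beta_v$. The letter $\sigma$ commutes with $\beta_{e_2}$ and with $C$, hence with $\beta_w$ whenever $(u,w)\in U_2$, by Lemma~\ref{lem:LC}. For $v\in U$ let $y$ be $\{u,v\}$-generic. Then $(v,y)$, $(u,y)$, $(u,v+y)$ lie in $U_2$, so $\sigma$ commutes with $\beta_v=\beta_{v+y}-\beta_y$.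

It follows that every element of $\hat Q$ has the form $bq$ with $b\in\hat B$ and $q\in Q_0$. If $\pi(bq)=\pi(b)q$ is trivial in $B\rtimes Q_0$, then $q=1$ and $\pi(b)=0$, so $b=0$. Thus $\pi$ is an isomorphism.
\end{proof}

\section{Finite presentation of $W$ and the splitting $W'=H\rtimes Q$}\label{sec:W}

The group $W$ is generated by $Q$ and the element $a=[0]$ of $A$, and the conjugates $a_w=waw^{-1}=[w]$, $w\in B$, have to commute. Up to conjugation by $B$ and $L$ there is one relation $[a,a_w]=1$ for each $L$-orbit on $B$. There are infinitely many orbits, since the ideal generated by the entries of $w$ is an invariant of the orbit. The letter $\sigma$ allows us to impose the relation for the unimodular orbit only: conjugation by $\sigma$ replaces each $a_w^{-1}$ by the product $a_wa_{w+u}$, and so turns a known commutation relation into one that involves a new pair of indices.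

\begin{proposition}\label{prop:W}
The group $W$ is finitely presented.
\end{proposition}

\begin{proof}
Let $\hat W$ be obtained from $Q$ by adding a generator $a$ and, with $a_v=vav^{-1}$ for $v\in B$, the relations
\[
[l,a]=1\ \ (l\text{ in a finite generating set of }L),\quad\delta a\delta^{-1}=a^4,\quad\sigma a\sigma^{-1}=a^{-1}a_u^{-1},\quad[a,a_u]=1 .
\]
It is finitely presented by Proposition~\ref{prop:Q}. The relations hold in $W$ for $a=[0]$, so there is a homomorphism $\pi:\hat W\to W$ that is the identity on $Q$. It is onto because the elements $\delta^{-k}\cdot[v]=4^{-k}[v]$ generate $A$ additively.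

In $\hat W$ we have $wa_vw^{-1}=a_{v+w}$ for $w\in B$, and $la_vl^{-1}=(lv)\,lal^{-1}(lv)^{-1}=a_{lv}$ for $l\in L$. Conjugating $[a_0,a_u]=1$ by $L$ and by $B$ gives
\begin{equation}\label{eq:comm}
[a_w,a_{w'}]=1\qquad\text{whenever }w'-w\in U .
\end{equation}
For $v=lu\in U$ put $\sigma_l=l\sigma l^{-1}$. It commutes with $B$, and $\sigma_la\sigma_l^{-1}=l\,a^{-1}a_u^{-1}l^{-1}=a^{-1}a_v^{-1}$. Conjugating by $w\in B$ gives
\begin{equation}\label{eq:sigma}
\sigma_la_w\sigma_l^{-1}=a_w^{-1}a_{w+v}^{-1}.
\end{equation}

\emph{All $a_w$ commute.} After conjugation by $B$ it suffices to show $[a_0,a_w]=1$ for $w\in B$. Write $w=v+v'$ as in Lemma~\ref{lem:gen}(d) and consider the four vertices $0,v,v',v+v'$ of a parallelogram. The differences along the four sides are $v$ or $v'$, and the difference along one diagonal is $v-v'$; all are unimodular. So by \eqref{eq:comm} any two of $a_0,a_v,a_{v'},a_w$ commute, except possibly $a_0$ and $a_w$. Choose $l$ with $lu=v$ and conjugate $[a_0,a_{v'}]=1$ by $\sigma_l$. By \eqref{eq:sigma}, $a_0^{-1}a_v^{-1}$ commutes with $a_{v'}^{-1}a_w^{-1}$. Since $a_v$ commutes with $a_{v'}$ and $a_w$, the element $a_0$ commutes with $a_{v'}^{-1}a_w^{-1}$.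 Since $a_0$ commutes with $a_{v'}$, it commutes with $a_w$.

\emph{The normal closure of $a$ is a cyclic $A$-module.} Let $A_1=\langle a_w:w\in B\rangle$, an abelian group normalized by $B$ and $L$. As $\delta$ commutes with $B$, we have $\delta a_w\delta^{-1}=a_w^4$, so conjugation by $\delta$ is the map $y\mapsto y^4$ on $A_1$, and $A_1\subset\delta^{-1}A_1\delta$. Hence $\hat A=\bigcup_{k\ge0}\delta^{-k}A_1\delta^k$ is an ascending union of abelian groups. It is abelian, and it is normalized by $\delta^{\pm1}$, and by $B$ and $L$, which commute with $\delta$. For $y=\delta^{-k}y_1\delta^k$ with $y_1\in A_1$ we have $\delta y\delta^{-1}=\delta^{-k}y_1^4\delta^k=y^4$. So $y\mapsto y^4$ is a bijection of $\hat A$, hence so is $y\mapsto y^2$, and $\hat A$, written additively, is a $\Lambda$-module. With $B$ acting by conjugation it is a module over $A=\Lambda[B]$, and $\delta^{-k}a_w\delta^k=4^{-k}[w]a$ shows that it is generated by $a$. Since $\sigma$ commutes with $\delta$, formula \eqref{eq:sigma} with $l=1$ shows that conjugation by $\sigma$ sends $4^{-k}[w]a$ to $-(1+[u])4^{-k}[w]a$. So it maps $\hat A$ to itself as multiplication by $-(1+[u])$. This is a unit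 of $A$, so $\sigma\hat A\sigma^{-1}=\hat A$. Thus $\hat A$ is normal in $\hat W$; it contains $a$ and is generated by conjugates of $a$, so it is the normal closure of $a$.

\emph{$\pi$ is injective.} Killing $a$ makes all the added relations trivial, so $\hat W/\hat A=Q$, and $\pi$ induces the identity map $\hat W/\hat A=Q=W/A$. Hence $\ker\pi\subset\hat A$. The restriction $\pi:\hat A\to A$ is additive and $B$-equivariant, and it is $\Lambda$-linear because multiplication by $2$ is bijective on both sides. The composite $A\to\hat A\to A$, $g\mapsto\pi(ga)$, is therefore $A$-linear and sends $1$ to $[0]=1$, so it is the identity. As $g\mapsto ga$ is onto $\hat A$, the map $\pi$ is injective on $\hat A$.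
\end{proof}

Next we check that $Q$ preserves the twisted subgroup $H$. This dictates the constants in the action: $\delta$ and $\sigma$ commute with $B$, so they must preserve the moment $\mu$ on $A'$. Multiplication by $2$ or by $1+[u]$ would change its sign, which is why $\delta$ acts by $4$ and $\sigma$ by $-(1+[u])$.

\begin{proposition}\label{prop:split}
The ideal $A'$ is $Q$-invariant, $Q$ normalizes $H$, and $W'=A'\rtimes Q$ is the semidirect product $H\rtimes Q$. The group $H\rtimes Q$ is finitely presented.
\end{proposition}

\begin{proof}
Let $Q^*$ be the set of $q\in Q$ such that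
\[
\overline{\varepsilon(q\cdot g)}=\overline{\varepsilon(g)}\ \text{ for all }g\in A\qquad\text{and}\qquad\mu(q\cdot g)=\bar q\,\mu(g)\ \text{ for all }g\in A'.
\]
It is closed under products. It is closed under inverses: replacing $g$ by $q^{-1}\cdot g$ in the first condition gives the first condition for $q^{-1}$, so $q^{-1}$ preserves $A'$, and then the same substitution gives the second. It contains $B$ by \eqref{eq:moment}, and it contains $L$ since $\mu(l\cdot g)=\sum\overline{g_v}\,lv=l\mu(g)$ and $\varepsilon(l\cdot g)=\varepsilon(g)$. It contains $\delta$ since $4\equiv1\pmod3$. It contains $\sigma$ since $\varepsilon(\sigma\cdot g)=-2\varepsilon(g)$, since $\mu(\sigma\cdot g)=-\mu(g)-\mu([u]g)=-2\mu(g)$ for $g\in A'$, and since $-2\equiv1\pmod 3$. So $Q^*=Q$.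

Hence $A'$ is $Q$-invariant, and $W'=A'\rtimes Q$ has index $3$ in $W$, so it is finitely presented by Proposition~\ref{prop:W}. By \eqref{eq:conj} and the $\mathbb F_9$-linearity of $\bar q$,
\[
\chi\big(q(g,v)q^{-1}\big)=\bar q\mu(g)-\theta\bar qv=\bar q\,\chi(g,v)\qquad\big((g,v)\in A'\rtimes B\big),
\]
so $Q$ normalizes $H=\ker\chi$. An element of $H\cap Q$ has the form $(0,v)$ with $\theta v=0$, so it is trivial. Given $gq\in W'$ with $g\in A'$ and $q\in Q$, put $v=\theta^{-1}\mu(g)$; then $gv=(g,v)\in H$ and $gq=(gv)(v^{-1}q)\in HQ$. Thus $W'=HQ$, the subgroup $H$ is normal, and $H\cap Q=1$.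
\end{proof}

\section{Removing the torsion: the group $G$}\label{sec:G}

The group $H\rtimes Q$ has a torsion-free kernel, but $Q$ contains $B$ and $L$, and the torsion of $L$ survives in every finite-index subgroup. Only the action of $Q$ on $H$ matters to us, so we replace $Q$ by a better group $T$ that maps onto $Q$. The price is that the kernel $N$ of $T\to Q$ must be told to centralize $H$. Finitely many relations achieve this if $N$ is finitely generated as a group, not merely as a normal subgroup: a relation $[n,y]=1$ does not by itself imply $[tnt^{-1},y]=1$.

\begin{lemma}\label{lem:pull}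
Let $Q$ be a group acting on a group $H$ such that $H\rtimes Q$ is finitely presented. Let $T$ be finitely presented and let $T\to Q$ be a surjection with finitely generated kernel $N$. Then $H\rtimes T$, with $T$ acting through $Q$, is finitely presented.
\end{lemma}

\begin{proof}
Let $T=\langle\mathcal X\mid\mathcal R\rangle$ be a finite presentation and let $n_1,\dots,n_m$ be words in $\mathcal X$ that generate $N$. Then $Q=\langle\mathcal X\mid\mathcal R,n_i\rangle$. Let $\mathcal Y\subset H$ be the set of $H$-components of a finite generating set of $H\rtimes Q$. Then $\mathcal X\cup\mathcal Y$ generates $H\rtimes Q$, so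
\[
H\rtimes Q=\langle\mathcal X,\mathcal Y\mid\mathcal R,\ n_i,\ w_j\rangle
\]
with finitely many words $w_j$. Let $w_j^0$ be obtained from $w_j$ by deleting the letters of $\mathcal Y^{\pm1}$. It represents the image of $w_j$ under $H\rtimes Q\to Q$, so it is a consequence of $\mathcal R$ and the $n_i$. Replacing $w_j$ by $w_j(w_j^0)^{-1}$, we may assume that each $w_j$ lies in the normal closure of $\mathcal Y$ in the free group on $\mathcal X\cup\mathcal Y$. Let
\[
\hat G=\langle\mathcal X,\mathcal Y\mid\mathcal R,\ w_j,\ [n_i,y]\ (y\in\mathcal Y)\rangle .
\]

The natural assignment of generators defines a homomorphism $\pi:\hat G\to H\rtimes T$. Indeed, the relations $[n_i,y]$ hold because $N$ acts trivially on $H$; and $w_j$ evaluates to an element of $H$ that becomes trivial in $H\rtimes Q$, hence is trivial, as $H$ injects into $H\rtimes Q$. The map $\pi$ is onto. Its image contains $T$ and the subgroup $H_1\le H$ generated by the $T$-conjugates of $\mathcal Y$, which are the $Q$-conjugates; $H_1$ is normal in $H\rtimes Q$ and $H_1Q=H\rtimes Q$, so $H_1=H$.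

The relations $\mathcal R$ give a homomorphism $T\to\hat G$ whose composite with $\pi$ is the inclusion of $T$; we regard $T\supset N$ as subgroups of $\hat G$ on which $\pi$ is injective. The subgroup $N=\langle n_1,\dots,n_m\rangle$ is normalized by $T$ and centralized by $\mathcal Y$, so it is normal in $\hat G$, and $\hat G/N=\langle\mathcal X,\mathcal Y\mid\mathcal R,w_j,n_i\rangle=H\rtimes Q$. The quotient map factors as $\hat G\to H\rtimes T\to H\rtimes Q$, so $\ker\pi\subset N$. As $\pi$ is injective on $N$, it is an isomorphism.
\end{proof}

A group $T$ with the required properties is supplied by the following version of the Rips construction.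

\begin{theorem}[\cite{Wise}]\label{thm:Wise}
For every finitely presented group $Q$ there is an exact sequence $1\to N\to T\to Q\to1$ with $N$ finitely generated and $T$ a finitely presented, residually finite $C'(1/6)$ group.
\end{theorem}

Of the small cancellation condition $C'(1/6)$ we use only that it makes the finitely presented group $T$ hyperbolic. Alternatively, Rips's original construction gives such a sequence with $T$ finitely presented and $C'(1/6)$; such a $T$ is hyperbolic and acts properly and cocompactly on a CAT(0) cube complex (Wise, 2004), hence is residually finite by Agol's theorem (2013).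

A hyperbolic group has only finitely many conjugacy classes of nontrivial elements of finite order. Choose a representative of each class in $T$. By residual finiteness each representative lies outside some normal subgroup of finite index. The intersection $T'$ of these finitely many subgroups is normal of finite index and misses every class, so it is torsion-free.

Apply Theorem~\ref{thm:Wise} to the group $Q$ of Proposition~\ref{prop:Q}, let $T$ act on $H$ through $Q$ by \eqref{eq:conj}, and define
\[
G=H\rtimes T' .
\]

\begin{proposition}\label{prop:G}
The group $G$ is finitely presented, torsion-free and residually finite.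
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:split} and Lemma~\ref{lem:pull}, $H\rtimes T$ is finitely presented, and $G$ has finite index in it. An element of finite order in $G$ has trivial image in $T'$, so it lies in $H$ and is trivial by Lemma~\ref{lem:tf}.

Let $(h,t)\in G$ be nontrivial. If $t\ne1$, it survives in a finite quotient of $T'$, which is residually finite as a subgroup of $T$. So let $t=1$ and $h=(g,v)\neq1$. We use congruence quotients of the wreath product. For $0\ne f\in R$ and odd $m\geq 3$ let $B_f=B/fB$, a finite group, and $K=(\mathbb Z/m)[B_f]\rtimes B_f$, again finite. As $m$ is odd, there is a ring homomorphism $\Lambda\to\mathbb Z/m$. Together with $B\to B_f$ it induces a surjective ring homomorphism $A\to(\mathbb Z/m)[B_f]$, with kernel $J$ say, and a surjective group homomorphism $\psi:A\rtimes B\to K$ with kernel $J\rtimes fB$. Every $l\in L$ preserves $fB$, so it descends to $(\mathbb Z/m)[B_f]$ and preserves $J$. The other generators of $Q$ and their inverses act on $A$ as multiplications, which preserve the ideal $J$. By \eqref{eq:conj}, $\ker\psi$ is invariant under conjugation by $Q$, so $Q$, and through it $T'$,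 acts on $K$ in such a way that $\psi$ is equivariant. The kernel $T_1$ of $T'\to\operatorname{Aut}(K)$ has finite index, and $(h',t')\mapsto(\psi(h'),t'T_1)$ is a homomorphism from $G$ to the finite group $K\rtimes(T'/T_1)$.

It remains to arrange $\psi(h)\ne1$. A nonzero vector whose entries have degree less than $\deg f$ is not in $fB$. If $v\neq0$, take $\deg f$ larger than the degrees of the entries of $v$. If $v=0$, then $g\neq0$. Take $\deg f$ larger than the degrees of all entries of all vectors in the support of $g$, so that the support injects into $B_f$, and take for $m$ an odd prime not dividing the numerator of some nonzero coefficient of $g$. Then $g\notin J$.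
\end{proof}

\section{Copies of $\mathcal S$ in finite-index subgroups}\label{sec:copies}

A finite-index subgroup of $G$ need not contain any prescribed $h_w$. A normal one, however, contains every commutator of an element of $G$ with one of its own elements, and it has elements that act on $B$ as a transvection $E_{12}(f)$. Commutators of the $h_w$ with such an element have the form \eqref{eq:quot}.

\begin{proposition}\label{prop:copies}
Every finite-index subgroup of $G$ contains a subgroup isomorphic to $\mathcal S$.
\end{proposition}

\begin{proof}
A subgroup of finite index contains the intersection of its finitely many conjugates, so it suffices to treat a normal subgroup $G_0$ of finite index. The group $T'\cap G_0$ has finite index in $T'$, hence in $T$. So its image $Q_1$ has finite index in $Q$, and $Q_1\cap L$ has finite index in $L$. Two of the infinitely many matrices $E_{12}(f)$, $f\in R$, lie in the same left coset of $Q_1\cap L$, and $E_{12}(f_1)^{-1}E_{12}(f_2)=E_{12}(f_2-f_1)$. So there is $f\neq0$ with $l=E_{12}(f)\in Q_1$. Choose $t\in T'\cap G_0$ with image $l$ in $Q$.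

By \eqref{eq:conj} and the $\mathbb F_9$-linearity of $l$, we have $th_wt^{-1}=([l\theta w]-[0],lw)=h_{lw}$ for $w\in B$. Put $v=e_2$ and $v'=fe_1$. These vectors are linearly independent over $\mathbb F_9$, and $lv=v+v'$. For $\alpha\in\mathbb F_9$,
\[
h_{\alpha v}^{-1}\,h_{\alpha v+\alpha v'}=h_{\alpha v}^{-1}\,t\,h_{\alpha v}\cdot t^{-1}\in G_0,
\]
because $G_0$ is normal and contains $t$. By Corollary~\ref{cor:S}, these nine elements generate a copy of $\mathcal S$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
The group $G$ is torsion-free, finitely presented and residually finite by Proposition~\ref{prop:G}. The group $\mathcal S$ has the properties listed in Theorem~\ref{thm:B} by Corollary~\ref{cor:S}, and it embeds in every finite-index subgroup $G_0\le G$ by Proposition~\ref{prop:copies}. As $\mathcal S$ is not diffuse, it has a nonempty finite subset $X$ without extremal elements; let $k=|X|$. By Lemma~\ref{lem:basic}(a), the image of $X$ in $G_0$ is a $k$-element set without extremal elements, so $G_0$ is not diffuse. By Lemma~\ref{lem:basic}(c), $G_0$ is not left-orderable. Finally, $\mathcal S$ is nontrivial and finitely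 generated with finite abelianization, so it does not map onto $\mathbb Z$, and $G_0$ is not locally indicable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKW}
Bux, K\"ohl and Witzel, Ann. of Math. 177 (2013).

\bibitem{Ng}
Andrew Ng, \emph{Virtual First Betti Number of GGS Groups}, arXiv:2505.23269 (2025).

\bibitem{RS}
Rehmann and Soul\'e, \emph{Finitely presented groups of matrices}, LNM 551, 1976.

\bibitem{Wise}
Wise, \emph{A residually finite version of Rips's construction}, Bull. LMS 35 (2003).

\end{thebibliography}
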